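# Every exponent from $1/k$ to $\infty$: simultaneous approximation to $\zeta,\zeta^2,\dots,\zeta^k$

## 1. Exponents of simultaneous approximation

Write $\Vert t\Vert$ for the distance from a real number $t$ to the nearest integer.

**Definition.** For $\underline\zeta=(\zeta_1,\dots,\zeta_k)\in\mathbb R^k$ let $\lambda_k(\underline\zeta)$ be the supremum of $\eta\in\mathbb R$ such that the system
$$|x|\le X,\qquad 0<\max_{1\le j\le k}|\zeta_jx-y_j|\le X^{-\eta}$$
has a solution $(x,y_1,\dots,y_k)\in\mathbb Z^{k+1}$ for arbitrarily large $X$. For a real number $\zeta$ put $\lambda_k(\zeta)=\lambda_k(\zeta,\zeta^2,\dots,\zeta^k)$.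

For $\underline\zeta\notin\mathbb Q^k$ there is a second description: $\lambda_k(\underline\zeta)$ is the supremum of $\eta$ such that $0<\max_j\Vert\zeta_jx\Vert\le x^{-\eta}$ for infinitely many positive integers $x$. For $\eta\le0$ both conditions hold, so let $\eta>0$. A positive integer $x$ of the second kind solves the system with $X=x$. Conversely, take a solution of the system with $X>1$. Then $x\ne0$, because for $x=0$ the maximum is a positive integer, hence at least $1>X^{-\eta}$. So $\max_j\Vert\zeta_j|x|\,\Vert\le X^{-\eta}\le|x|^{-\eta}$. The left side is positive since $\underline\zeta\notin\mathbb Q^k$. It is at most $X^{-\eta}\to0$, so infinitely many values of $|x|$ occur.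

**Example (a rational number).** Let $k=1$, $\zeta=\frac12$. A nonzero value of $|\frac x2-y|$ is at least $\frac12$, so $\lambda_1(\frac12)=0$. In general $\lambda_k(\zeta)=0$ for rational $\zeta$: the perfect approximations are thrown away by the condition "$0<$".

**Example (the golden ratio).** Let $\varphi=\frac{1+\sqrt5}2$, $\psi=-1/\varphi$, and let $F_n$ be the Fibonacci numbers. Then $F_n\varphi-F_{n+1}=-\psi^n$, and $F_n$ is comparable to $\varphi^n$, so $\Vert F_n\varphi\Vert\le CF_n^{-1}$ with a constant $C$, and $\lambda_1(\varphi)\ge1$. Conversely let $q\ge1$ and let $p$ be the integer nearest to $q\varphi$. The integer $(q\varphi-p)(q\psi-p)=p^2-pq-q^2$ is not $0$, and $|q\psi-p|\le\sqrt5\,q+\frac12\le3q$. Hence $\Vert q\varphi\Vert\ge\frac1{3q}$ and $\lambda_1(\varphi)=1$. Since $\varphi^2=\varphi+1$, we have $\Vert q\varphi^2\Vert=\Vert q\varphi\Vert$ for every integer $q$, so also $\lambda_2(\varphi)=1$.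

We use two facts about $\underline\zeta\notin\mathbb Q^k$. For integers $q\ge1$ write $F_q=\max_j\Vert q\zeta_j\Vert$; it is positive for every $q$.

**Fact (1).** *$\lambda_k(\underline\zeta)\ge1/k$.* Dirichlet's theorem says that for every integer $N\ge1$ there is $1\le q\le N^k$ with $F_q\le1/N$. Use $X=N^k$.

**Fact (2).** *If $\mu>0$, $c>0$ and $F_q\ge cq^{-\mu}$ for all large $q$, then after decreasing $c>0$ this holds for all $q\ge1$, and $\lambda_k(\underline\zeta)\le\mu$.* Decreasing $c$ takes care of the finitely many remaining $q$, because $F_q>0$. Now let $\eta>\mu$, and let $(x,y_1,\dots,y_k)$ solve the system with $X>1$. As before $x\neq0$, so $cX^{-\mu}\le c|x|^{-\mu}\le F_{|x|}\le X^{-\eta}$. Thus $X^{\eta-\mu}\le1/c$, and $X$ is bounded.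

**Definition.** The *spectrum* of $\lambda_k$ is $\{\lambda_k(\zeta):\zeta\in\mathbb R\setminus\mathbb Q\}$, where the value $\infty$ is allowed. By Fact (1) it is contained in $[1/k,\infty]$. The golden ratio shows that the value $1$ occurs for $k=1$ and for $k=2$.

## 2. Nondegenerate maps and good functions

The proof is no longer for general maps than for the curve $x\mapsto(x,x^2,\dots,x^k)$. Let $U\subset\mathbb R^d$ be nonempty and open, and let $f=(f_1,\dots,f_k):U\to\mathbb R^k$ be continuous. A *ball* is a closed Euclidean ball, of positive radius unless stated otherwise; for $d=1$ balls are compact intervals. Lebesgue measure is written $|\cdot|$.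

**Definition.** A continuous function $\phi$ is *$(C,\alpha)$-good on $V$* if for all balls $B\subset V$ and all $\varepsilon>0$
$$|\{x\in B:|\phi(x)|<\varepsilon\}|\le C\Big(\frac{\varepsilon}{\max_B|\phi|}\Big)^{\alpha}|B| ,$$
where the right side is $\infty$ if $\phi|_B=0$.

**Example.** The function $\phi(x)=x$ is $(2,1)$-good on $\mathbb R$: if $B$ is an interval of length $\ell$ and $\mu=\max_B|x|$, then for $\mu\le\ell$ the set has measure at most $2\varepsilon\le2(\varepsilon/\mu)\ell$. If $\mu>\ell$, then up to sign $B=[\mu-\ell,\mu]$ with $\mu-\ell>0$, and for $\mu-\ell<\varepsilon\le\mu$ the measure is at most $\varepsilon-(\mu-\ell)\le(\varepsilon/\mu)\ell$, because $\frac{\varepsilon-a}{\mu-a}\le\frac\varepsilon\mu$ for $0\le a<\varepsilon\le\mu$, $a<\mu$. For $\varepsilon\le\mu-\ell$ the set is empty, and for $\varepsilon>\mu$ the bound is trivial. By contrast $\phi(x)=e^{-1/|x|}$, $\phi(0)=0$, is not $(C,\alpha)$-good near $0$ for any $C,\alpha>0$: on $[-r,r]$ take $\varepsilon=e^{-2/r}$. The set $\{\phi<\varepsilon\}$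 is $\{|x|<r/2\}$, half of the ball, while $(\varepsilon/\max\phi)^\alpha=e^{-\alpha/r}\to0$.

We assume two conditions.

* **(N)** $1,f_1,\dots,f_k$ are linearly independent over $\mathbb R$ on every nonempty open subset of $U$.
* **(G)** For a dense set of points of $U$ there are a neighborhood $V\subset U$ and $C,\alpha>0$ such that all real linear combinations of $1,f_1,\dots,f_k$ are $(C,\alpha)$-good on $V$.

**Example.** On $U=\mathbb R$ the map $(x,x^2)$ satisfies (N), since a nonzero polynomial has finitely many zeros. The map $(x,|x|)$ does not: $1,x,|x|$ are independent on $\mathbb R$ but dependent on $(0,\infty)$.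

**Definition.** For $V\subset U$ open let $\Lambda(V)=\{\lambda_k(f(x)):x\in V,\ f(x)\notin\mathbb Q^k\}$. Put $\lambda^*(x)=\infty$ if $f(x)\in\mathbb Q^k$ and $\lambda^*(x)=\lambda_k(f(x))$ otherwise, and
$$\sigma_f=\inf_{\emptyset\ne V\subset U\text{ open}}\ \sup_{x\in V}\lambda^*(x)\ \in[1/k,\infty].$$

So $\lambda^*$ counts a rational point as infinitely well approximable, which is how it behaves for its irrational neighbors.

**Example.** For $f(x)=(x,\dots,x^k)$ we have $f(x)\in\mathbb Q^k$ exactly when $x\in\mathbb Q$. Every open set contains a rational, so $\sigma_f=\infty$.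

**Example (a circle without rational points).** Let $f(t)=\sqrt3(\cos t,\sin t)$, $k=2$. The equation $a^2+b^2=3c^2$ has no nonzero integer solution: modulo $3$ both $a$ and $b$ are divisible by $3$, then so is $c$, and one descends. So $f(t)\notin\mathbb Q^2$ for all $t$. Suppose $\eta>1$ and $y_j=qf_j(t)+e_j$ with $|e_j|\le q^{-\eta}$. Then
$$y_1^2+y_2^2-3q^2=2q(f_1e_1+f_2e_2)+e_1^2+e_2^2$$
is an integer of size at most a constant times $q^{1-\eta}$, hence is $0$ for large $q$, which is impossible. So $\lambda^*\le1$ everywhere and $\sigma_f\le1$.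

## 3. Covolumes of subgroups of $\mathbb Z^n$

Norms on $\mathbb R^n$ and on $\bigwedge^i\mathbb R^n$ are Euclidean, with the vectors $e_{j_1}\wedge\dots\wedge e_{j_i}$, $j_1<\dots<j_i$, orthonormal. Then $\|v_1\wedge\dots\wedge v_i\|$ is the $i$-dimensional volume of the parallelepiped spanned by $v_1,\dots,v_i$, and $\|w\wedge v\|\le\|w\|\|v\|$ when $w$ is decomposable, that is, of the form $v_1\wedge\dots\wedge v_i$. A nonzero decomposable $w$ determines the span of its factors. A matrix $g$ acts on $\bigwedge^i\mathbb R^n$ by $g(v_1\wedge\dots\wedge v_i)=gv_1\wedge\dots\wedge gv_i$.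

**Definition.** For a nonzero subgroup $\Gamma\subset\mathbb Z^n$ with basis $v_1,\dots,v_i$ put $w_\Gamma=v_1\wedge\dots\wedge v_i$ (well defined up to sign) and $\|g\Gamma\|=\|gw_\Gamma\|$ for $g\in GL_n(\mathbb R)$. This is the covolume of $g\Gamma$. As $w_\Gamma$ is a nonzero integral multivector, $\|w_\Gamma\|\ge1$. Call $\Gamma$ *primitive* if $\Gamma=\mathbb R\Gamma\cap\mathbb Z^n$. For a lattice $\Lambda$ let $\delta(\Lambda)$ be the least norm of a nonzero vector of $\Lambda$.

**Example.** In $\mathbb Z^2$ the group $\mathbb Z(2,4)$ is not primitive. Its primitive hull is $\mathbb Z(1,2)$, and the covolumes are $\sqrt{20}$ and $\sqrt5$. In $\mathbb Z^3$ the group spanned by $e_1$ and $e_2+e_3$ is primitive, with $w=e_1\wedge e_2+e_1\wedge e_3$ and covolume $\sqrt2$.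

Three observations will be used. If $\Gamma\subset\Gamma'$ have equal rank, then $\|g\Gamma'\|\le\|g\Gamma\|$, because the index is a positive integer. Two comparable primitive subgroups of equal rank coincide. For primitive $\Gamma$, the multivector $w_\Gamma$ determines $\Gamma$.

## 4. Does $\lambda_k$ take every value in $[1/k,\infty]$?

Let $k$ be a positive integer. We know that $\lambda_k(\zeta)\in[1/k,\infty]$ for irrational $\zeta$. **Is every number of this interval, including both ends, attained?** A positive answer is known for $k\in\{1,2\}$. The question, for general $k$, is from Johannes Schleischitz, "On the spectrum of Diophantine approximation constants", arXiv:1409.1472 (2014). The answer is yes for every $k$.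

**Theorem 1.** *Let $k\ge1$ and let $I\subset\mathbb R$ be a nonempty open interval. Then $\{\lambda_k(\zeta):\zeta\in I\setminus\mathbb Q\}=[1/k,\infty]$. Moreover, for $1/k<\tau<\infty$ there are uncountably many $\zeta\in I$ with $\lambda_k(\zeta)=\tau$ and $\max_j\Vert q\zeta^j\Vert\ge c\,q^{-\tau}$ for all integers $q\ge1$, where $c=c(\zeta)>0$.*

In particular the spectrum of $\lambda_k$ is exactly $[1/k,\infty]$. Theorem 1 is a special case of the following.

**Theorem 2.** *Under (N) and (G),*
$$\bigcap_{\emptyset\ne V\subset U\text{ open}}\Lambda(V)=[1/k,\sigma_f].$$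
*If $1/k<\tau\le\sigma_f$ and $\tau<\infty$, then every nonempty open $V\subset U$ contains uncountably many $x$ with $\lambda_k(f(x))=\tau$ and $\max_j\Vert qf_j(x)\Vert\ge c(x)q^{-\tau}$ for all $q\ge1$, where $c(x)>0$. If $f^{-1}(\mathbb Q^k)$ is dense in $U$, then $\sigma_f=\infty$, so $\Lambda(V)=[1/k,\infty]$ for every nonempty open $V\subset U$.*

**Theorem 2 implies Theorem 1.** Take $U=\mathbb R$ and $f(x)=(x,\dots,x^k)$. Condition (N) holds because a nonzero polynomial has finitely many zeros, and $f^{-1}(\mathbb Q^k)=\mathbb Q$ is dense. Condition (G) holds with $V=\mathbb R$ by the next lemma.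

**Lemma 3.** *Polynomials of degree $\le k$ on $\mathbb R$ are $(C,1/k)$-good on $\mathbb R$ with $C=k(k+1)^{1/k}$.*

*Proof.* The purpose is to find $k+1$ well separated points where $p$ is small, and then interpolate. Let $B$ be an interval of length $\ell$, let $E=\{x\in B:|p(x)|<\varepsilon\}$ and $m=|E|$. We may assume $m>0$ and $p\ne0$. The function $g(t)=|E\cap(-\infty,t]|$ is nondecreasing, 1-Lipschitz, and runs from $0$ to $m$. Put $t_0=\max\{t:g(t)=0\}$ and $t_i=\min\{t:g(t)=im/k\}$ for $1\le i\le k$. Every $t_i$ lies in $\overline E$: immediately to the right of $t_0$, and immediately to the left of $t_i$ for $i\ge1$, the function $g$ is not constant, so $E$ has points arbitrarily close. Hence $t_i\in B$ and $|p(t_i)|\le\varepsilon$. Since $g$ is 1-Lipschitz, $|t_i-t_j|\ge|g(t_i)-g(t_j)|\ge m/k$ for $i\ne j$. Lagrange interpolation gives for $x\in B$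
$$|p(x)|=\Big|\sum_{i=0}^kp(t_i)\prod_{j\ne i}\frac{x-t_j}{t_i-t_j}\Big|\le(k+1)\,\varepsilon\,\ell^k\Big(\frac km\Big)^k .$$
Take the maximum over $x\in B$ and solve for $m$: $m\le k(k+1)^{1/k}(\varepsilon/\max_B|p|)^{1/k}\ell$. $\square$

*Remark (not used for Theorem 1).* By Kleinbock–Margulis, Ann. of Math. 148 (1998), Prop. 3.4, if $f$ is $C^l$ near $x_0$ and its partial derivatives at $x_0$ of orders $1,\dots,l$ span $\mathbb R^k$, then all linear combinations of $1,f_1,\dots,f_k$ are $(C,1/(dl))$-good near $x_0$ for some $C$. Hence (N) and (G) hold for real analytic $f$ on connected $U$ with $1,f_1,\dots,f_k$ linearly independent. Two such families have dense $f^{-1}(\mathbb Q^k)$. The first is linearly independent $1,f_1,\dots,f_k\in\mathbb Q[x_1,\dots,x_d]$, where rational points go to rational points. The second is the inverse stereographic parametrization $u\mapsto\big(\frac{2u}{1+|u|^2},\frac{|u|^2-1}{|u|^2+1}\big)$ of $S^{k-1}\subset\mathbb R^k$, $k\ge2$, which also sends rational points to rational points. Here independence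 is seen after multiplying by $1+|u|^2$: the polynomials $1+|u|^2$, $2u_i$, $|u|^2-1$ are independent.

## 5. Continued fractions, and the integer $y_1^2-qy_2$

**The case $k=1$ by hand.** Let $1\le\tau<\infty$. Build $\zeta$ by its continued fraction: let $a_1=2$ and $a_{n+1}=\lfloor q_n^{\tau-1}\rfloor\ge1$, where $q_{n+1}=a_{n+1}q_n+q_{n-1}$ are the denominators of the convergents. Since $\lfloor y\rfloor\ge y/2$ for $y\ge1$,
$$\tfrac12q_n^\tau\le q_{n+1}\le q_n^\tau+q_{n-1}\le2q_n^\tau .$$
The textbook bounds are $\frac1{2q_{n+1}}\le\Vert q_n\zeta\Vert\le\frac1{q_{n+1}}$, and $\Vert q\zeta\Vert\ge\Vert q_n\zeta\Vert$ for $q_n\le q<q_{n+1}$, $n\ge1$. So $\Vert q_n\zeta\Vert\le2q_n^{-\tau}$, giving $\lambda_1(\zeta)\ge\tau$. For $q_n\le q<q_{n+1}$ we get $\Vert q\zeta\Vert\ge\frac14q_n^{-\tau}\ge\frac14q^{-\tau}$, giving $\lambda_1(\zeta)\le\tau$ by Fact (2). With $a_{n+1}=q_n^n$ one gets $\lambda_1(\zeta)=\infty$. So for $k=1$ the spectrum is $[1,\infty]$.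

**Transferring to $k=2$.** A sensible next attempt is to read $\lambda_2$ off from $\lambda_1$. Let $1\le\tau\le\infty$ and choose $\zeta$ with $\lambda_1(\zeta)=2\tau+1$. We check that $\lambda_2(\zeta)=\tau$.

*Lower bound.* Let $1<\theta<2\tau+1$. For infinitely many $b$ there is $a$ with $|b\zeta-a|\le b^{-\theta}$. Multiply up to $x=b^2$: $|b^2\zeta-ab|\le b^{1-\theta}$ and $|b^2\zeta^2-a^2|=|b\zeta-a||b\zeta+a|\le C_\zeta b^{1-\theta}$. In terms of $x$ the error is at most a constant times $x^{-(\theta-1)/2}$, so $\lambda_2(\zeta)\ge(\theta-1)/2$, and $\theta\to2\tau+1$.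

*Upper bound.* Suppose $\eta>1$ and, for infinitely many $q$, $y_1=q\zeta+e_1$ and $y_2=q\zeta^2+e_2$ with $|e_j|\le q^{-\eta}$. Then
$$y_1^2-qy_2=2q\zeta e_1+e_1^2-qe_2 \tag{3}$$
is an integer of size at most a constant times $q^{1-\eta}$. As $\eta>1$, it is $0$ for large $q$. Write $y_1/q=a/b$ in lowest terms. Then $y_2=q(a/b)^2$, so $b^2\mid q$, and $|\zeta-a/b|\le q^{-1-\eta}\le b^{-2-2\eta}$, that is, $\Vert b\zeta\Vert\le b^{-1-2\eta}$. Infinitely many $b$ occur since $\zeta$ is irrational and $a/b\to\zeta$. So $2\eta+1\le\lambda_1(\zeta)=2\tau+1$ and $\eta\le\tau$.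

**Where this stops.** For $k=2$ the part $1/2\le\tau<1$ is left, and there the argument breaks at one point: the integer (3) need not vanish when $\eta\le1$. The golden ratio shows this already at the border. For $(q,y_1,y_2)=(F_n,F_{n+1},F_{n+2})$ the integer is $F_{n+1}^2-F_nF_{n+2}=\pm1$, and these triples approximate $(\varphi,\varphi^2)$ with exponent $1$. Triples with $y_1^2\ne qy_2$ do not come from rational numbers near $\zeta$. Worse, $\lambda_2$ is not a function of $\lambda_1$ in this range: $\lambda_1(\varphi)=\lambda_2(\varphi)=1$, whereas Section 10, applied with $k=1$ and $k=2$, shows that almost every $\zeta$ in a given compact interval has $\lambda_1(\zeta)=1$ and $\lambda_2(\zeta)=\frac12$. We need a way to handle all integer vectors at once, without knowing where they come from.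

## 6. Lattices $h_{Q,\tau}(x)\mathbb Z^n$ and a ball that shrinks until an approximation is forced

From now on $f$ satisfies (N) and (G), $n=k+1$, and coordinates of $\mathbb R^n$ are indexed by $0,\dots,k$. Put $F_q(x)=\max_{1\le j\le k}\Vert qf_j(x)\Vert$.

**Definition.** For $x\in U$, $Q\ge1$, $\tau>0$ let
$$u_x(v_0,\dots,v_k)=(v_0,\,v_0f_1(x)-v_1,\dots,v_0f_k(x)-v_k),\qquad h_{Q,\tau}(x)=\mathrm{diag}(Q^{-1},Q^\tau,\dots,Q^\tau)\,u_x .$$

Thus $|\det h_{Q,\tau}(x)|=Q^{k\tau-1}$. A nonzero $v\in\mathbb Z^n$ with $\|h_{Q,\tau}(x)v\|\le K$ satisfies $|v_0|\le KQ$ and $\max_j|v_0f_j(x)-v_j|\le KQ^{-\tau}$: it is an approximation of exponent $\tau$ at height $Q$. So $\lambda_k(f(x))$ is governed by how small $\delta(h_{Q,\tau}(x)\mathbb Z^n)$ becomes as $Q$ grows.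

**A plan with nested balls, and its weak point.** To construct $x$ with $\lambda_k(f(x))=\tau<\sigma_f$, start in a ball, pick a point $x_0$ with $\lambda^*(x_0)>\tau$, and take a small ball around $x_0$ on which one vector $v$ stays an approximation of exponent $\tau$. Then look inside the small ball for points that have no much better approximation, and repeat. The weak point is "then look inside". A ball chosen only with an eye on $v$ may lie in a region where a different vector, or a subgroup of small covolume, is already much too short at every point, for some $Q$ we have not looked at. Nothing in the choice of $v$ prevents this.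

**The cure.** Measure all subgroups at once on the ball, and stop shrinking exactly when the first of them becomes short. For a ball $B$ of radius $\ge0$ (points allowed) put
$$M_{Q,\tau}(B)=\inf_\Gamma\Big(\max_{x\in B}\|h_{Q,\tau}(x)\Gamma\|\Big)^{1/\mathrm{rk}\,\Gamma},$$
over all nonzero subgroups $\Gamma\subset\mathbb Z^n$. If $B\subset B'$, then $M_{Q,\tau}(B)\le M_{Q,\tau}(B')$. Two properties will be proved.

* If $M_{Q,\tau}(B)\le1$, then at *every* point of $B$ there is an approximation of exponent $\tau$ at height about $Q$.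
* If $M_{Q,\tau}(B)\ge1$ for all large $Q$, then *most* points of $B$ have no approximation of exponent much better than $\tau$.

Shrink a ball towards $x_0$ and stop at the last moment when $M_{Q,\tau}\ge1$ for all $Q\ge R$. By continuity $M_{Q^*,\tau}=1$ for some $Q^*$ at that moment, and both properties hold for the same ball.

**Example ($k=1$, $f(x)=x$, $\tau>1$).** Let $B=[-\rho,\rho]$ with $\rho>0$, and let $Q>1$. For $v=(q,p)$ the maximum of $|qx-p|$ on $B$ is $|q|\rho+|p|$, so $\max_B\|h_{Q,\tau}v\|^2=q^2Q^{-2}+Q^{2\tau}(|q|\rho+|p|)^2$. If $p\ne0$ this is at least $1$. If $p=0$, the least value, at $q=\pm1$, is $Q^{-2}+Q^{2\tau}\rho^2$. Rank $2$ gives values at least $Q^{\tau-1}\ge1$. So $M_{Q,\tau}(B)<1$ exactly when $\rho^2<Q^{-2\tau}-Q^{-2\tau-2}$. The right side is decreasing in $Q$ for $Q^2\ge(\tau+1)/\tau$. Hence, if $R^2\ge(\tau+1)/\tau$ and $\rho$ decreases, the condition "$M_{Q,\tau}\ge1$ for all $Q\ge R$" first fails at $Q^*=R$. The forced approximation comes at the smallest height allowed. To get forced approximations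 at large heights, we must first move to a ball whose points have no approximations at heights in a long interval $[R,N]$. This is hypothesis (ii) of Lemma 8 below.

## 7. Quantitative nondivergence

This section serves the second property: from $M\ge1$ to "most points have no much better approximations". The following is a version of a theorem of Kleinbock and Margulis. In it $n\ge1$ is arbitrary.

**Proposition 4.** *Let $B=\bar B(x_0,r)\subset\mathbb R^d$, $r>0$, and let $h:\bar B(x_0,3^nr)\to GL_n(\mathbb R)$ be continuous. Suppose that for every nonzero primitive $\Gamma\subset\mathbb Z^n$ the function $\psi_\Gamma(x)=\|h(x)\Gamma\|$ is $(C,\alpha)$-good on $\bar B(x_0,3^nr)$ and $\max_B\psi_\Gamma\ge1$. Then, with $C'$ depending only on $n,d,C$,*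
$$|\{x\in B:\delta(h(x)\mathbb Z^n)<\varepsilon\}|\le C'\varepsilon^\alpha|B|\qquad(0<\varepsilon\le1).$$

*Proof.*

**Step 1: the vocabulary.** This step sets up a certificate showing that $h(x)\mathbb Z^n$ has no short vector. A *chain* is a finite, possibly empty, set of nonzero primitive subgroups totally ordered by inclusion. For a chain $T$ let $P(T)$ be the set of nonzero primitive $\Gamma\notin T$ comparable with all members of $T$. Comparable primitive subgroups of equal rank coincide, so $|T|\le n$. If $|T|=n$, then every rank from $1$ to $n$ occurs in $T$, and $P(T)=\emptyset$. Fix $\varepsilon\in(0,1]$. Say that $x$ is *marked relative to $T$* if there is a chain $S\supseteq T$ with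
$$\varepsilon\le\psi_\Gamma(x)\le1\ \ (\Gamma\in S\setminus T),\qquad \psi_\Gamma(x)\ge1\ \ (\Gamma\in P(S)).$$
There are countably many chains $S$, and for each the conditions define a closed set, so the set of marked points is Borel. For each $x$ only finitely many primitive $\Gamma$ satisfy $\psi_\Gamma(x)<1$: since $h(x)$ is invertible this bounds $\|w_\Gamma\|$, there are finitely many integral multivectors of bounded norm, and $w_\Gamma$ determines $\Gamma$.

*Example.* For $n=2$ and $T=\emptyset$, the chain $S=\{\Gamma,\mathbb Z^2\}$ with $\Gamma=\mathbb Zv$, $v$ primitive, has $P(S)=\emptyset$. It marks every $x$ with $\varepsilon\le\|h(x)v\|\le1$ and $\varepsilon\le|\det h(x)|\le1$.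

**Step 2: a mark forbids short vectors.** *If $x$ is marked relative to $\emptyset$, then $\delta(h(x)\mathbb Z^n)\ge\varepsilon$.* Let $S=\{\Gamma_1\subsetneq\dots\subsetneq\Gamma_l\}$ be the chain in the definition, $\Gamma_0=0$, $\Gamma_{l+1}=\mathbb Z^n$, and let $0\ne v\in\mathbb Z^n$. Let $i\le l$ be the largest index with $v\notin\Gamma_i$, and $\Gamma'=(\mathbb R\Gamma_i+\mathbb Rv)\cap\mathbb Z^n$. Then $v\in\Gamma_{i+1}$, and since $\Gamma_{i+1}$ is primitive, $\Gamma_i\subset\Gamma'\subset\Gamma_{i+1}$. So $\Gamma'$ is primitive and comparable with all members of $S$; it lies in $S\cup P(S)$, and $\psi_{\Gamma'}(x)\ge\varepsilon$. On the other hand, $v\notin\mathbb R\Gamma_i$ because $\Gamma_i$ is primitive, so $\Gamma_i+\mathbb Zv$ has the same rank as $\Gamma'$ and is contained in it. If $i\ge1$,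
$$\varepsilon\le\psi_{\Gamma'}(x)\le\|h(x)w_{\Gamma_i}\wedge h(x)v\|\le\psi_{\Gamma_i}(x)\|h(x)v\|\le\|h(x)v\| ,$$
because $\psi_{\Gamma_i}(x)\le1$. If $i=0$, then $\varepsilon\le\psi_{\Gamma'}(x)\le\|h(x)v\|$ directly.

**Step 3: most points are marked.** This is an induction that adds one subgroup at a time to the chain. We use Besicovitch's covering theorem: there is $N_d$ such that if $E\subset\mathbb R^d$ is bounded and each $x\in E$ is the center of a ball $B_x$, with radii bounded, then countably many of the $B_x$ cover $E$ with multiplicity $\le N_d$.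

*Claim.* *Let $0\le j\le n$ and $|T|=n-j$. Suppose a ball $B=\bar B(x_0,r)$ is such that $h$ is defined and continuous on $\bar B(x_0,3^jr)$, and for all $\Gamma\in P(T)$ the function $\psi_\Gamma$ is $(C,\alpha)$-good there and $\max_B\psi_\Gamma\ge1$. Then the set of $x\in B$ not marked relative to $T$ has measure at most $m_j\varepsilon^\alpha|B|$, where $m_0=0$ and $m_j=3^dN_d(m_{j-1}+C)$.*

For $j=0$ we have $P(T)=\emptyset$, and every $x$ is marked by $S=T$.

Let $j\ge1$. For $x\in B$ let $H(x)=\{\Gamma\in P(T):\psi_\Gamma(x)<1\}$, a finite set. If $H(x)=\emptyset$, then $x$ is marked by $S=T$. Let $E=\{x\in B:H(x)\ne\emptyset\}$; only points of $E$ can be unmarked.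

*Choice of the local ball.* For $x\in E$ and $\Gamma\in H(x)$ put
$$r_{\Gamma,x}=\min\{|y-x|:y\in\bar B(x,2r),\ \psi_\Gamma(y)\ge1\}.$$
Here $\bar B(x,2r)\subset\bar B(x_0,3r)\subset\bar B(x_0,3^jr)$, so $\psi_\Gamma$ is defined. The minimum exists and is at most $2r$, because $B\subset\bar B(x,2r)$ contains a point with $\psi_\Gamma\ge1$. It is positive because $\psi_\Gamma(x)<1$. Points nearer to $x$ than $r_{\Gamma,x}$ have $\psi_\Gamma<1$, so by continuity $\max\psi_\Gamma=1$ on $\bar B(x,r_{\Gamma,x})$. Choose $\Gamma_x\in H(x)$ with $r_x:=r_{\Gamma_x,x}$ maximal, and put $B_x=\bar B(x,r_x)$. Then: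

* $\psi_{\Gamma_x}\le1$ on $B_x$, with maximum $1$;
* $\max_{B_x}\psi_\Gamma\ge1$ for all $\Gamma\in P(T)$: for $\Gamma\in H(x)$ because $r_{\Gamma,x}\le r_x$, and otherwise because $\psi_\Gamma(x)\ge1$;
* $B_x\subset\bar B(x_0,3r)$, and $\bar B(x,3^{j-1}r_x)\subset\bar B(x_0,r+2\cdot3^{j-1}r)\subset\bar B(x_0,3^jr)$.

*Use of the induction hypothesis.* The set $T\cup\{\Gamma_x\}$ is a chain with $n-(j-1)$ members, and $P(T\cup\{\Gamma_x\})\subset P(T)$. So the claim for $j-1$ applies to $B_x$ and $T\cup\{\Gamma_x\}$. If $y\in B_x$ is marked relative to $T\cup\{\Gamma_x\}$, by a chain $S$, and $\psi_{\Gamma_x}(y)\ge\varepsilon$, then $\varepsilon\le\psi_{\Gamma_x}(y)\le1$, so the same $S$ marks $y$ relative to $T$. Hence a point of $B_x$ not marked relative to $T$ is either not marked relative to $T\cup\{\Gamma_x\}$, or has $\psi_{\Gamma_x}<\varepsilon$. The first set has measure at most $m_{j-1}\varepsilon^\alpha|B_x|$. The second has measure at most $C\varepsilon^\alpha|B_x|$, because $\psi_{\Gamma_x}$ is $(C,\alpha)$-good with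 maximum exactly $1$ on $B_x$.

*Summation.* Cover $E$ by balls $B_{x_1},B_{x_2},\dots$ with multiplicity $\le N_d$. They lie in $\bar B(x_0,3r)$, so $\sum_i|B_{x_i}|\le N_d3^d|B|$. The unmarked set has measure at most $(m_{j-1}+C)\varepsilon^\alpha N_d3^d|B|=m_j\varepsilon^\alpha|B|$. This proves the claim.

**Step 4: conclusion.** Apply the claim with $T=\emptyset$, $j=n$, and then Step 2. The proposition holds with $C'=m_n$. $\square$

**Application to $h_{Q,\tau}$.** Fix a nonempty open $V\subset U$. By (G) choose a ball $B_0=\bar B(y_0,r_0)\subset V$ and $C,\alpha>0$ such that $\bar B(y_0,4^nr_0)\subset U$ and all linear combinations of $1,f_1,\dots,f_k$ are $(C,\alpha)$-good on $\bar B(y_0,4^nr_0)$. If $B\subset B_0$ is a ball with center $x$ and radius $r$, then $\bar B(x,3^nr)\subset\bar B(y_0,4^nr_0)$, since $1+3^n\le4^n$. We now check that the functions $\psi_\Gamma(x)=\|h_{Q,\tau}(x)\Gamma\|$ are good, with constants independent of $Q,\tau,\Gamma$.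

Write $u_xv=v'+v_0\mathcal F(x)$ with $v'=(v_0,-v_1,\dots,-v_k)$ and $\mathcal F=(0,f_1,\dots,f_k)$. In the product $u_xv_1\wedge\dots\wedge u_xv_i$ every term with two factors $\mathcal F(x)$ vanishes, so the product is affine in $\mathcal F(x)$. Therefore the coordinates of $h_{Q,\tau}(x)w_\Gamma$ are linear combinations of $1,f_1,\dots,f_k$, and there are at most $2^n$ of them. On a given ball choose the coordinate $\phi$ with largest $\max|\phi|$; then $\max|\phi|\ge2^{-n/2}\max\psi_\Gamma$. Since $\{\psi_\Gamma<\varepsilon\}\subset\{|\phi|<\varepsilon\}$, the function $\psi_\Gamma$ is $(2^{n\alpha/2}C,\alpha)$-good on $\bar B(y_0,4^nr_0)$.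

If $M_{Q,\sigma}(B)\ge1$, then $\max_B\|h_{Q,\sigma}\Gamma\|\ge1$ for every nonzero $\Gamma$. So Proposition 4 gives a constant $C_1$, depending on $B_0$ but not on $B,Q,\sigma$, such that for every ball $B\subset B_0$ of positive radius
$$M_{Q,\sigma}(B)\ge1\ \Longrightarrow\ |\{x\in B:\delta(h_{Q,\sigma}(x)\mathbb Z^n)<\varepsilon\}|\le C_1\varepsilon^\alpha|B|\qquad(0<\varepsilon\le1).\tag{4}$$

## 8. Four lemmas on $M_{Q,\tau}(B)$

All balls in this section are contained in $B_0$. The first lemma makes $M$ usable: it is continuous, and on points it is essentially $\delta$.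

**Lemma 5.** *(a) The infimum defining $M_{Q,\tau}(B)$ is attained, and for fixed $\tau$ the function $M_{Q,\tau}(\bar B(y,r))$ is continuous in $(Q,y,r)$, $Q\ge1$, $r\ge0$.*
*(b) $n^{-1/2}\delta(h_{Q,\tau}(x)\mathbb Z^n)\le M_{Q,\tau}(\{x\})\le\delta(h_{Q,\tau}(x)\mathbb Z^n)$.*
*(c) If $M_{Q,\tau}(B)\le1$, then $\delta(h_{Q,\tau}(x)\mathbb Z^n)\le\sqrt n$ for every $x\in B$.*

*Proof.* (a) We reduce to finitely many subgroups. Let $Q\in[1,Q_1]$. By compactness there are $K,L\ge1$ such that for all such $Q$ and all $x\in B_0$ the inverses of $\bigwedge^ih_{Q,\tau}(x)$, $1\le i\le n$, have norm $\le K$, and $\|h_{Q,\tau}(x)(1,0,\dots,0)\|\le L$. Then $M_{Q,\tau}(B)\le L$. If $\|w_\Gamma\|>KL^n$, then $\|h_{Q,\tau}(x)\Gamma\|\ge\|w_\Gamma\|/K>L^n\ge L^{\mathrm{rk}\,\Gamma}$ for every $x\in B_0$, so $\Gamma$ does not matter for the infimum. The remaining $\Gamma$ give only finitely many pairs $(w_\Gamma,\mathrm{rk}\,\Gamma)$, and the quantity in the infimum depends only on this pair. For each pair, $\max_{|s|\le1}\|h_{Q,\tau}(y+rs)w_\Gamma\|$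 is the maximum over a compact set of a jointly continuous function, hence continuous in $(Q,y,r)$. So $M$ is a minimum of finitely many continuous functions for $Q\le Q_1$, and $Q_1$ is arbitrary.

(b) The upper bound uses $\Gamma=\mathbb Zv$ with $v$ giving the shortest vector. For the lower bound recall Minkowski's theorem: a lattice of rank $i$ and covolume $\Delta$ in a Euclidean space has a nonzero vector in the cube of side $2\Delta^{1/i}$ centered at $0$ (in its $i$-dimensional span), hence one of norm $\le\sqrt i\,\Delta^{1/i}$. So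
$$\delta(h\mathbb Z^n)\le\sqrt n\,\|h\Gamma\|^{1/\mathrm{rk}\,\Gamma}\quad\text{for all nonzero }\Gamma. \tag{5}$$

(c) Let $\Gamma$ attain the minimum. Then $\|h_{Q,\tau}(x)\Gamma\|\le1$ for all $x\in B$; apply (5). $\square$

The next lemma says that on a fixed ball of positive radius nothing is forced once $Q$ is large. This is where $\tau>1/k$ and (N) enter.

**Lemma 6.** *Let $\tau>1/k$ and let $B$ have positive radius. There is $Q_0=Q_0(B,\tau)>1$ with $M_{Q,\tau}(B)\ge1$ for all $Q\ge Q_0$.*

*Proof.* If $\mathrm{rk}\,\Gamma=n$, then $\|h_{Q,\tau}(x)\Gamma\|\ge|\det h_{Q,\tau}(x)|=Q^{k\tau-1}\ge1$.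

Let $\mathrm{rk}\,\Gamma=i\le k$, and let $\pi:\mathbb R^n\to\mathbb R^k$ forget coordinate $0$. Keeping only the coordinates of $h_{Q,\tau}(x)w_\Gamma$ that do not involve index $0$, we get
$$\|h_{Q,\tau}(x)\Gamma\|\ge Q^{i\tau}\|\textstyle\bigwedge^i(\pi u_x)w_\Gamma\|.$$
The function $\Phi(w)=\max_{x\in B}\|\bigwedge^i(\pi u_x)w\|$ is continuous on the set of decomposable unit $i$-vectors, which is compact as the image of the set of orthonormal $i$-frames. Suppose $\Phi(w)=0$, and let $W$ be the $i$-dimensional space of $w$. Then for every $x\in B$ the map $\pi u_x$ is not injective on $W$. Its kernel is the line $\mathbb R(1,f(x))$, so $(1,f(x))\in W$ for all $x\in B$. As $i\le k<n$, some nonzero linear form vanishes on $W$. This is a nontrivial linear relation between $1,f_1,\dots,f_k$ on the interior of $B$, contradicting (N). So there is $c>0$ with $\Phi\ge c$ for all $i\le k$. As $\|w_\Gamma\|\ge1$, we get $\max_B\|h_{Q,\tau}\Gamma\|\ge cQ^{i\tau}\ge cQ^\tau\ge1$ for all large $Q$. $\square$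

The third lemma turns $M\ge1$ into points with no approximations of a slightly larger exponent. The bound (4) loses a small power of $Q$; this is paid for by passing from $\sigma$ to $\tau>\sigma$. It is important that the threshold $R(\sigma,\tau)$ does not depend on the ball $B\subset B_0$.

**Lemma 7.** *Let $1/k<\sigma<\tau<\infty$. There is $R(\sigma,\tau)\ge1$, depending also on $B_0$ but not on $B$, such that: if $R_0\ge R(\sigma,\tau)$ and $B$ is a ball of positive radius with $M_{Q,\sigma}(B)\ge1$ for all $Q\ge R_0$, then the set of $x\in\mathrm{int}\,B$ with*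
$$\delta(h_{Q,\tau}(x)\mathbb Z^n)\ge2\sqrt n\quad\text{for all }Q\ge R_0$$
*contains a set of positive measure.*

*Proof.* **Step 1: constants.** Fix $\kappa\in(0,\frac12)$ with $(\sigma+\kappa)/(1-\kappa)<\tau$. Choose $R=R(\sigma,\tau)\ge1$ so large that
$$\frac{C_1R^{-\kappa\alpha}}{1-2^{-\kappa\alpha}}<1,\qquad 2\sqrt n\,(8n)^{\sigma+\kappa}\,T^{(\sigma+\kappa)/(1-\kappa)}\le T^\tau\ \ (T\ge R).$$

**Step 2: discard a small set, using only the heights $2^mR_0$.** By (4) with $Q=2^mR_0$ and $\varepsilon=Q^{-\kappa}$, the set of $x\in B$ with $\delta(h_{Q,\sigma}(x)\mathbb Z^n)<Q^{-\kappa}$ for some $Q\in\{2^mR_0:m\ge0\}$ has measure at most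
$$\sum_{m\ge0}C_1(2^mR_0)^{-\kappa\alpha}|B|=\frac{C_1R_0^{-\kappa\alpha}}{1-2^{-\kappa\alpha}}|B|<|B|.$$
So the points $x\in\mathrm{int}\,B$ outside this set form a set of positive measure. Fix such an $x$.

**Step 3: pass to all heights and to the exponent $\tau$.** Given $Q'\ge R_0$, let $Q$ be the least element of $\{2^mR_0\}$ with $Q^{1-\kappa}\ge2\sqrt n\,Q'$. Since $R_0^{1-\kappa}\le R_0\le Q'<2\sqrt n\,Q'$, we have $Q>R_0$, so $Q/2$ is in the list and $(Q/2)^{1-\kappa}<2\sqrt n\,Q'$. As $1/(1-\kappa)\le2$, this gives $Q\le2(2\sqrt n)^2Q'^{1/(1-\kappa)}=8n\,Q'^{1/(1-\kappa)}$. Hence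
$$Q'^{-1}\ge2\sqrt n\,Q^\kappa Q^{-1},\qquad Q'^\tau\ge2\sqrt n\,(8n)^{\sigma+\kappa}Q'^{(\sigma+\kappa)/(1-\kappa)}\ge2\sqrt n\,Q^\kappa Q^\sigma .$$
So for nonzero $v\in\mathbb Z^n$ each coordinate of $h_{Q',\tau}(x)v$ is in absolute value at least $2\sqrt n\,Q^\kappa$ times that of $h_{Q,\sigma}(x)v$. Therefore $\|h_{Q',\tau}(x)v\|\ge2\sqrt n\,Q^\kappa\cdot Q^{-\kappa}=2\sqrt n$. $\square$

The fourth lemma is the stopping argument of Section 6.

**Lemma 8.** *Let $1/k<\tau<\sigma_f$, $1\le R\le N$, and let $B$ be a ball of positive radius such that*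

*(i) $M_{Q,\tau}(B)\ge1$ for all $Q\ge R$;*

*(ii) $M_{Q,\tau}(\{x\})>1$ for all $x\in B$, $Q\in[R,N]$.*

*Then there are a ball $B'\subset B$ of positive radius and $Q^*>N$ with $M_{Q,\tau}(B')\ge1$ for all $Q\ge R$ and $M_{Q^*,\tau}(B')=1$.*

*Proof.* **Step 1: a point to shrink to.** Since $\sup_{\mathrm{int}B}\lambda^*\ge\sigma_f>\tau$, there is $x_0\in\mathrm{int}\,B$ with $\lambda^*(x_0)>\tau$. We find $\hat Q\ge R$ and a nonzero $v\in\mathbb Z^n$ with
$$\|h_{\hat Q,\tau}(x_0)v\|<1.\tag{6}$$
If $f(x_0)\in\mathbb Q^k$ has common denominator $D$, take $v=D(1,f(x_0))$ and $\hat Q>\max(R,D)$; then $h_{\hat Q,\tau}(x_0)v=(D/\hat Q,0,\dots,0)$. Otherwise pick a real $\eta$ with $\tau<\eta<\lambda_k(f(x_0))$. For arbitrarily large $X$ there is a nonzero $v\in\mathbb Z^n$ with $|v_0|\le X$ and $\max_j|v_0f_j(x_0)-v_j|\le X^{-\eta}$. With $\hat Q=2X$,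
$$\|h_{\hat Q,\tau}(x_0)v\|^2\le\tfrac14+k(2X)^{2\tau}X^{-2\eta}=\tfrac14+k\,4^\tau X^{2(\tau-\eta)}<1$$
for $X$ large.

**Step 2: the stopping time.** Let $D_t=x_0+t(B-x_0)$ for $0\le t\le1$. These are balls with center and radius continuous in $t$, increasing with $t$ because $B$ is convex and contains $x_0$, with $D_0=\{x_0\}$ and $D_1=B$. Let
$$A=\{t\in(0,1]:M_{Q,\tau}(D_t)\ge1\ \text{for all }Q\ge R\}.$$
By (i), $1\in A$. By monotonicity, $t\in A$ implies $[t,1]\subset A$. Let $t^*=\inf A$. By (6), $M_{\hat Q,\tau}(D_0)<1$, so by continuity $M_{\hat Q,\tau}(D_t)<1$ for small $t$; hence $t^*>0$. By continuity in $t$ for each fixed $Q$, $t^*\in A$.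

**Step 3: something is forced at time $t^*$.** We must show that the value $1$ is attained at a finite height. Take $t_m\uparrow t^*$ with $t^*/2\le t_m<t^*$. As $t_m\notin A$, there is $Q_m\ge R$ with $M_{Q_m,\tau}(D_{t_m})<1$. By monotonicity $M_{Q_m,\tau}(D_{t^*/2})<1$, so $Q_m<Q_0(D_{t^*/2},\tau)$ by Lemma 6. The sequence $(Q_m)$ is therefore bounded. Let $Q^*\ge R$ be a limit point. By the joint continuity in Lemma 5(a), $M_{Q^*,\tau}(D_{t^*})\le1$, and since $t^*\in A$ it equals $1$.

**Step 4: the height is large.** By (ii) and monotonicity $M_{Q,\tau}(D_{t^*})>1$ for $Q\in[R,N]$. So $Q^*>N$. Take $B'=D_{t^*}$. $\square$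

## 9. Nested balls for $1/k<\tau\le\sigma_f$

First we dispose of the values outside $[1/k,\sigma_f]$. If $\tau>\sigma_f$, some nonempty open $V$ has $\sup_V\lambda^*<\tau$, so $\tau\notin\Lambda(V)$. By Fact (1) no value is less than $1/k$. It remains to show that for the fixed arbitrary $V\supset B_0$ every $\tau\in[1/k,\sigma_f]$ lies in $\Lambda(V)$, together with the additional assertions of Theorem 2.

Let $1/k<\tau\le\sigma_f$, with $\tau=\infty$ allowed.

**Step 1: fix exponents and heights in advance.** Choose $1/k<\tau_0<\tau_1<\cdots\to\tau$, all finite and $<\sigma_f$. Choose $1<R_1<R_2<\cdots\to\infty$ with $R_m\ge R(\tau_{m-1},\tau_m)$ for all $m\ge1$ and $R_1\ge Q_0(B_0,\tau_0)$. This is possible before any ball has been constructed, since $R(\sigma,\tau)$ does not depend on the ball. We need this: stage $m$ must control the heights up to $R_{m+1}$, and $R_{m+1}$ has to be large enough for Lemma 7 to apply to a ball that does not exist yet.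

**Step 2: one stage of the construction.** We construct $B_0\supset B_1\supset B_2\supset\cdots$. Suppose $B_{m-1}$ has positive radius and
$$M_{Q,\tau_{m-1}}(B_{m-1})\ge1\quad\text{for all }Q\ge R_m.\tag{7}$$
For $m=1$ this is Lemma 6.

*Avoid.* By Lemma 7 there is $x_m\in\mathrm{int}\,B_{m-1}$ with $\delta(h_{Q,\tau_m}(x_m)\mathbb Z^n)\ge2\sqrt n$ for all $Q\ge R_m$. By Lemma 5(b), $M_{Q,\tau_m}(\{x_m\})\ge2$ for all $Q\ge R_m$. By continuity and compactness of $[R_m,R_{m+1}]$ there is a ball $B_m'\subset\mathrm{int}\,B_{m-1}$ centered at $x_m$, of positive radius $\le1/m$, with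
$$M_{Q,\tau_m}(\{x\})>1\quad\text{for all }x\in B_m',\ Q\in[R_m,R_{m+1}].\tag{8}$$
Also $M_{Q,\tau_m}(B_m')\ge M_{Q,\tau_m}(\{x_m\})\ge2$ for all $Q\ge R_m$, by monotonicity.

*Force.* So hypotheses (i) and (ii) of Lemma 8 hold for $B_m'$, with the exponent $\tau_m<\sigma_f$, $R=R_m$, $N=R_{m+1}$. The lemma gives a ball $B_m\subset B_m'$ of positive radius and $Q_m>R_{m+1}$ with
$$M_{Q,\tau_m}(B_m)\ge1\ \ (Q\ge R_m),\qquad M_{Q_m,\tau_m}(B_m)=1.\tag{9}$$
Since $R_{m+1}>R_m$, (7) holds with $m+1$ in place of $m$, and the construction continues. The balls are nested and compact with radii tending to $0$. Let $\{z\}=\bigcap_mB_m$; then $z\in B_0\subset V$.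

**Step 3: no better approximations.** This step gives $f(z)\notin\mathbb Q^k$ and, for finite $\tau$, the upper bound. If $Q\in[R_m,R_{m+1}]$, then (8), $z\in B_m'$ and Lemma 5(b) give
$$\delta(h_{Q,\tau_m}(z)\mathbb Z^n)>1.\tag{10}$$
These intervals cover $[R_1,\infty)$. For an integer $q\ge R_1$ apply (10) with $Q=2q$ to $v=(q,y_1,\dots,y_k)$, where $y_j$ is a nearest integer to $qf_j(z)$. For some $m$,
$$\tfrac14+k\,F_q(z)^2(2q)^{2\tau_m}>1 .$$
So $F_q(z)>0$ for all $q\ge R_1$. Hence $f(z)\notin\mathbb Q^k$, since otherwise $F_q(z)=0$ for all multiples $q$ of a common denominator. If $\tau<\infty$, then $\tau_m<\tau$ gives $F_q(z)\ge\frac{\sqrt3}{2\sqrt k}(2q)^{-\tau}$ for all $q\ge R_1$. By Fact (2), $F_q(z)\ge cq^{-\tau}$ for all $q\ge1$ with some $c>0$, and $\lambda_k(f(z))\le\tau$. For $\tau=\infty$ there is nothing to prove about the upper bound.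

**Step 4: good approximations.** This step gives the lower bound. By (9) and Lemma 5(c), applied at $z\in B_m$, there is for each $m$ a nonzero $v\in\mathbb Z^n$ with
$$|v_0|\le\sqrt n\,Q_m,\qquad \max_j|v_0f_j(z)-v_j|\le\sqrt n\,Q_m^{-\tau_m}.$$
As $Q_m>R_{m+1}\to\infty$ and $\tau_m\ge\tau_0>0$, the last bound is $<1$ for $m$ large. Then $v_0\ne0$, since for $v_0=0$ the maximum would be at least $1$. The maximum is positive because $f(z)\notin\mathbb Q^k$. Put $X_m=\sqrt n\,Q_m\to\infty$. Let $0<\eta<\eta'<\tau$. For large $m$ we have $\tau_m\ge\eta'$ and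
$$\sqrt n\,Q_m^{-\tau_m}\le\sqrt n\,Q_m^{-\eta'}\le(\sqrt n\,Q_m)^{-\eta}=X_m^{-\eta}.$$
So $\lambda_k(f(z))\ge\eta$ for every $\eta<\tau$, and $\lambda_k(f(z))\ge\tau$. Together with Step 3, $\lambda_k(f(z))=\tau$ in all cases.

**Step 5: uncountably many points.** At each stage Lemma 7 provides a set of positive measure. So two distinct points $x_m$ are available, and around them two disjoint balls $B_m'$, with the sequences $(\tau_m)$ and $(R_m)$ unchanged. Make a binary choice at each stage. Two different sequences of choices agree up to some $B_{m-1}$ and then lead into disjoint balls $B_m'$, so they give different points $z$. Hence there are uncountably many such $z\in V$. For $\tau<\infty$ each satisfies $F_q(z)\ge c(z)q^{-\tau}$ for all $q\ge1$ by Step 3.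

## 10. Almost every point for $\tau=1/k$, and the end of the proof

The construction above needs $\tau_0>1/k$ below $\tau$, so the left endpoint requires its own argument: almost every point of $B_0$ has exponent $1/k$.

**Step 1: a measure bound.** Let $s>1/k$ and $0<\kappa<1$. By Lemma 6, $M_{Q,s}(B_0)\ge1$ for $Q\ge Q_0(B_0,s)$. By (4) with $B=B_0$, $Q=2^m$, $\varepsilon=2^{-m\kappa}$, the exceptional sets have measures at most $C_12^{-m\kappa\alpha}|B_0|$ for large $m$, which is summable. By Borel–Cantelli, for almost every $x\in B_0$ there is $m_0(x)$ with $\delta(h_{2^m,s}(x)\mathbb Z^n)\ge2^{-m\kappa}$ for all $m\ge m_0(x)$.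

**Step 2: from lattices to $F_q$.** Given large $q$, let $Q=2^m$ be minimal with $q\le\frac12Q^{1-\kappa}$. Then $m\ge m_0(x)$, and by minimality $q>\frac12(Q/2)^{1-\kappa}$, so $Q^{1-\kappa}\le4q$. Apply the bound of Step 1 to $v=(q,y_1,\dots,y_k)$ with $y_j$ a nearest integer to $qf_j(x)$. Since $q/Q\le\frac12Q^{-\kappa}$,
$$Q^{-2\kappa}\le\|h_{Q,s}(x)v\|^2\le\tfrac14Q^{-2\kappa}+k\,F_q(x)^2Q^{2s},\qquad\text{so}\qquad kF_q(x)^2Q^{2s}\ge\tfrac34Q^{-2\kappa}.$$
Thus $F_q(x)\ge\sqrt{3/(4k)}\,Q^{-(s+\kappa)}\ge c\,q^{-(s+\kappa)/(1-\kappa)}$ for all large $q$, with $c>0$ independent of $q$. In particular $F_q(x)>0$ for all large $q$, so $f(x)\notin\mathbb Q^k$, and by Fact (2) $\lambda_k(f(x))\le(s+\kappa)/(1-\kappa)$.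

**Step 3: the limit.** Let $s\to1/k$ and $\kappa\to0$ along sequences. For almost every $x\in B_0$ we get $\lambda_k(f(x))\le1/k$, and equality holds by Fact (1). So $1/k\in\Lambda(V)$.

With Section 9 this shows $[1/k,\sigma_f]\subset\Lambda(V)$ for every nonempty open $V$, and the first two assertions of Theorem 2 are proved.

**Step 4: dense rational points.** If $f^{-1}(\mathbb Q^k)$ is dense in $U$, every nonempty open $V$ contains $x$ with $\lambda^*(x)=\infty$, so $\sigma_f=\infty$. Then $[1/k,\infty]\subset\Lambda(V)$, and equality holds by Fact (1). This completes the proof of Theorem 2, and with Lemma 3 that of Theorem 1: for every positive integer $k$ the spectrum of $\lambda_k$ is exactly $[1/k,\infty]$, and it is already realized inside every nonempty open interval. $\blacksquare$
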